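\title{Rigid fractional ideals of numerical semigroup rings are monomial}

\begin{abstract}
Let $R=k[[H]]$ be the ring of a numerical semigroup $H$ over a field $k$. We prove that every nonzero fractional ideal $I$ of $R$ with $\operatorname{Ext}^1_R(I,I)=0$ is isomorphic to a fractional ideal generated by monomials. In particular this holds for every semidualizing $R$-module, which answers a question of Celikbas, Geller and Kobayashi. The proof compares $I$ with its image under the substitution $t\mapsto(1+\varepsilon)t$ and works in every characteristic. As a consequence, semidualizing $R$-modules are determined by their value sets, and the value sets that occur depend only on $H$ and the characteristic of $k$.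
\end{abstract}

\section{Introduction}

Let $k$ be a field and $\mathbb{N}=\{0,1,2,\dots\}$. A \emph{numerical semigroup} is an additive submonoid $H\subseteq\mathbb{N}$ with finite complement. Its ring
\[
R=k[[H]]=k[[t^h:h\in H]]\subseteq k[[t]]
\]
consists of the power series $\sum_{h\in H}a_ht^h$. It is a one-dimensional local Cohen--Macaulay domain with fraction field $k((t))$, and it has a canonical module $K$. A \emph{fractional ideal} of $R$ is a finitely generated $R$-submodule of $k((t))$; we write $(x_1,\dots,x_r)$ for the one generated by $x_1,\dots,x_r$. A \emph{monomial} is an element $t^s$ with $s\in\mathbb{Z}$.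

A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map $R\to\operatorname{Hom}_R(C,C)$, which sends $r$ to multiplication by $r$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$. The modules $R$ and $K$ are always semidualizing, and a semidualizing module isomorphic to neither is called \emph{nontrivial}. For example, the fractional ideal $(1,t)$ is a nontrivial semidualizing module for $H=\langle 9,10,11,12,15\rangle$ (this example is not used below). Every semidualizing $R$-module is isomorphic to a fractional ideal (Lemma~\ref{lem:sd}). The following question is posed in \cite{CGK}.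

\begin{quote}
\emph{Is every nontrivial semidualizing module over $k[[H]]$ isomorphic to a fractional ideal generated by finitely many monomials?}
\end{quote}

A fractional ideal generated by monomials is determined by the set of exponents that occur in it, and up to translation only finitely many sets can occur for a given $H$. A positive answer therefore reduces the search for semidualizing modules to a finite list of candidates. Arbitrary fractional ideals admit no such reduction: for $H=\langle4,5,6,7\rangle$ the ideals $J_\theta=(1,t+\theta t^3)$, $\theta\in k$, are pairwise non-isomorphic, and only $J_0$ is isomorphic to an ideal generated by monomials (Proposition~\ref{prop:four}).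

There are two reasons to expect a positive answer. First, $R=(1)$, the module $K$ (Example~\ref{ex:canonical}) and the ideal $(1,t)$ above are all generated by monomials. The second reason is the source of the proof. The ring $R$ is preserved by the substitutions $t\mapsto\lambda t$, so these substitutions act on fractional ideals; they fix the monomial ones and move $J_\theta$ to $J_{\lambda^2\theta}$. On the other hand, $\operatorname{Ext}^1_R(I,I)$ measures how $I$ can move to first order: if $L$ is a module over $R[\varepsilon]/(\varepsilon^2)$, free over $k[\varepsilon]/(\varepsilon^2)$, with $L/\varepsilon L\cong I$, then $0\to\varepsilon L\to L\to I\to0$ is an extension of $I$ by $\varepsilon L\cong I$, and a splitting identifies $L$ with the constant family $I\oplus\varepsilon I$. Call $I$ \emph{rigid} if $\operatorname{Ext}^1_R(I,I)=0$. A rigid ideal should not be moved by rescaling $t$, and an ideal that is not moved should be monomial. This heuristic uses neither the homothety map nor the higher Ext modules, and neither does the theorem.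

Let $v$ be the $t$-adic valuation on $k((t))$. The \emph{value set} of a fractional ideal $I$ is $v(I)=\{v(x):0\neq x\in I\}$.

\begin{theorem}\label{thm:main}
Let $k$ be a field, $H$ a numerical semigroup, and $I\neq0$ a fractional ideal of $R=k[[H]]$ with $\operatorname{Ext}^1_R(I,I)=0$. Then there is $z\in k((t))^\ast$ such that
\[
zI=\Bigl\{\sum_{s\in\Delta}a_st^s:a_s\in k\Bigr\},\qquad\text{where }\Delta=v(zI).
\]
Hence $I$ is isomorphic to a fractional ideal generated by finitely many monomials.
\end{theorem}

\begin{corollary}\label{cor:sd}
For every field $k$ and every numerical semigroup $H$, every semidualizing $k[[H]]$-module, nontrivial or not, is isomorphic to a fractional ideal generated by finitely many monomials.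
\end{corollary}

Two difficulties separate the heuristic from a proof. The field $k$ may have few scalars $\lambda$ and positive characteristic; we therefore rescale by $\lambda=1+\varepsilon$ over $k[[\varepsilon]]$, and Section~\ref{sec:invariant} shows that an ideal fixed by this one substitution is monomial. More seriously, rigidity only makes $I$ \emph{isomorphic} to its rescaling: the rescaled ideal is $u$ times the original one for a power series $u$ (Section~\ref{sec:rigid}). Section~\ref{sec:remove} removes $u$, one power of $t$ at a time, by replacing $I$ with a suitable multiple $zI$. Section~\ref{sec:examples} carries out this program by hand in one example and shows it failing in another. Section~\ref{sec:proofs} completes the proof and characterizes the ideals isomorphic to monomial ones, and Section~\ref{sec:values} classifies semidualizing modules by value sets.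

\section{Fractional ideals and monomial ideals}\label{sec:prelim}

Fix an integer $c\ge1$ such that every integer $\ge c$ lies in $H$, so that $t^ck[[t]]\subseteq R$. A series in $R$ with nonzero constant term is invertible in $R$ by the geometric series, so the maximal ideal $\mathfrak{m}$ of $R$ consists of the series with constant term $0$.

For a commutative ring $A$ and a set $\Delta\subseteq\mathbb{Z}$ bounded below, let $A[[\Delta]]$ be the set of Laurent series $\sum_{s\in\Delta}a_st^s$ with $a_s\in A$. Call $\Delta$ an \emph{$H$-set} if it is nonempty, bounded below, and $\Delta+H\subseteq\Delta$. Then $k[[\Delta]]$ is an $R$-submodule of $k((t))$. The value set of a nonzero fractional ideal is an $H$-set.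

Fix $0\neq m\in H$ and put $S=k[[t^m]]\subseteq R$. An $H$-set $\Delta$ contains all large integers; let $a_0,\dots,a_{m-1}$ be its smallest elements in the residue classes modulo $m$. Since $\Delta+m\subseteq\Delta$, the set $\Delta$ is the disjoint union of the sets $a_r+m\mathbb{N}$. Sorting the terms of a series by residue class gives
\begin{equation}\label{eq:basis}
k[[\Delta]]=\bigoplus_{r=0}^{m-1}S\,t^{a_r}.
\end{equation}
For $\Delta=H$ this shows that $R$ is finite over $S$, hence Noetherian. For $\Delta=\mathbb{N}$ it shows that $k[[t]]$ is a finite $R$-module, so every $R$-submodule of $k[[t]]$ is a fractional ideal.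

\begin{lemma}\label{lem:monomial}
For a fractional ideal $J\neq0$ the following are equivalent.
\begin{enumerate}
\item[(i)] $J$ is generated by finitely many monomials.
\item[(ii)] If $\sum w_it^i\in J$, then $w_it^i\in J$ for every $i$.
\item[(iii)] $J=k[[\Delta]]$ with $\Delta=v(J)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). Let $J=(t^{s_1},\dots,t^{s_q})$. If $t^i$ occurs in $\sum r_jt^{s_j}$ with $r_j\in R$, then $i-s_j\in H$ for some $j$, so $t^i\in J$.

(ii)$\Rightarrow$(iii). If $s\in\Delta=v(J)$, then $t^s$ is the leading monomial of an element of $J$, so $t^s\in J$; by \eqref{eq:basis} we get $k[[\Delta]]\subseteq J$. Conversely, every monomial occurring in an element of $J$ lies in $J$, so its exponent lies in $\Delta$.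

(iii)$\Rightarrow$(i) follows from \eqref{eq:basis}.
\end{proof}

A fractional ideal with these properties is called \emph{monomial}.

\begin{lemma}\label{lem:maps}
Every $R$-linear map $I\to J$ between nonzero fractional ideals is multiplication by a unique element of $k((t))$. Hence $I\cong J$ if and only if $J=xI$ for some $x\in k((t))^\ast$, and then $v(J)=v(x)+v(I)$. Moreover $\operatorname{Hom}_R(I,I)$ is the ring
\[
B(I)=\{x\in k((t)):xI\subseteq I\},
\]
and the homothety map is the inclusion $R\subseteq B(I)$.
\end{lemma}

\begin{proof}
Localizing the map at the nonzero elements of $R$ gives a $k((t))$-linear map $k((t))\to k((t))$ that extends it.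
\end{proof}

\begin{lemma}\label{lem:sd}
Let $C$ be a finitely generated $R$-module whose homothety map is an isomorphism. Then $C$ is isomorphic to a nonzero fractional ideal.
\end{lemma}

\begin{proof}
Put $Q=k((t))$. Localizing the homothety map gives $Q\cong\operatorname{End}_Q(C\otimes_RQ)$, so $C\otimes_RQ\cong Q$. It remains to show that $C$ is torsion-free, for then $C$ embeds in $C\otimes_RQ$. Suppose $rx=0$ with $0\neq r\in R$ and $0\neq x\in C$. Since $rR\supseteq rt^ck[[t]]=t^{v(r)+c}k[[t]]$, a power of $\mathfrak{m}$ lies in $rR$ and kills $x$, so some multiple $x'\neq0$ of $x$ is killed by $\mathfrak{m}$. As $C/\mathfrak{m}C\neq0$, there is a surjection $C\to k\cong Rx'$. It is a nonzero endomorphism of $C$ killed by $\mathfrak{m}\neq0$, which is impossible because $\operatorname{Hom}_R(C,C)\cong R$ is a domain.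
\end{proof}

\begin{example}[The canonical module]\label{ex:canonical}
Since $R$ is finite over the discrete valuation ring $S$, we have $K\cong\operatorname{Hom}_S(R,S)$. Let $\tau:k((t))\to k((t^m))$ keep the terms whose exponent is divisible by $m$. For $0\le i,j<m$, the element $\tau(t^{-i}t^j)$ is $1$ if $i=j$ and $0$ otherwise, so every $k((t^m))$-linear map $k((t))\to k((t^m))$ is $y\mapsto\tau(xy)$ for a unique $x$. By \eqref{eq:basis}, the elements of $\operatorname{Hom}_S(R,S)$ extend uniquely to such maps, so $K\cong\{x:\tau(xR)\subseteq S\}$. This set is $k[[D]]$ with $D=\{s:-m-s\notin H\}$. Indeed, if $t^s$ occurs in $x$ and $h=-m-s\in H$, then $t^{-m}$ occurs in $xt^h$; and if $s+h=-jm$ with $h\in H$ and $j\ge1$, then $-m-s=h+(j-1)m\in H$. After a shift by $m$, we get $K\cong k[[\{s:-s\notin H\}]]$, a monomial ideal.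
\end{example}

A fractional ideal $I$ is \emph{normalized} if $\min v(I)=0$, that is, if $I\subseteq k[[t]]$ and $I$ contains a unit $e$ of $k[[t]]$. Every nonzero fractional ideal becomes normalized after multiplication by a power of $t$. If $I$ is normalized, then
\[
t^ck[[t]]=t^ck[[t]]\,e\subseteq I\subseteq k[[t]],
\]
so $I$ is determined by a subspace of the $c$-dimensional space $k[[t]]/t^ck[[t]]$. The ideal $zI$ is normalized for every unit $z$ of $k[[t]]$. The ring $B(I)$ lies in $k[[t]]$, because $xe\in I\subseteq k[[t]]$ forces $x\in k[[t]]$, and it contains $R$; so $B(I)$, like $R$, is a normalized fractional ideal.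

\section{Rescaling the variable: two examples}\label{sec:examples}

Let $A$ be a commutative $k$-algebra. For a normalized fractional ideal $I$, extend coefficients by putting
\[
I_A=A\cdot I+t^cA[[t]]\subseteq A[[t]],
\]
where $A\cdot I$ is the $A$-span of $I$. Then $(zI)_A=zI_A$ for every unit $z$ of $k[[t]]$, and if $I=k[[\Delta]]$ is monomial, then $I_A=A[[\Delta]]$. For $\lambda\in A^\ast$ let $\varphi_\lambda$ be the automorphism
\[
\varphi_\lambda\Bigl(\sum a_it^i\Bigr)=\sum a_i\lambda^it^i
\]
of the $A$-algebra $A[[t]]$. We have $\varphi_\lambda\varphi_\mu=\varphi_{\lambda\mu}=\varphi_\mu\varphi_\lambda$, and $\varphi_\lambda$ maps each $A[[\Delta]]$ onto itself. In particular $\varphi_\lambda(R_A)=R_A$, and the following holds.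
\begin{equation}\label{eq:coboundary}
\text{If $z\in k[[t]]^\ast$ and $zI$ is monomial, then }\varphi_\lambda(I_A)=z\,\varphi_\lambda(z)^{-1}I_A.
\end{equation}
Indeed, $\varphi_\lambda(z)\varphi_\lambda(I_A)=\varphi_\lambda((zI)_A)=(zI)_A=zI_A$.

The simplest test rings are $R=k+t^ck[[t]]$, with $H=\{0,c,c+1,\dots\}$. Here every $k$-subspace between $R$ and $k[[t]]$ is a fractional ideal, and every nonzero fractional ideal is isomorphic to one of these (normalize and divide by $e$). For $c\le2$ the only ones are $R$ and $k[[t]]$. The cases $c=3$ and $c=4$ show the method and its limit.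

\begin{example}[$c=3$: the method]\label{ex:three}
Let $H=\langle3,4,5\rangle$. Apart from the monomial ideals $R$, $(1,t^2)$ and $k[[t]]$, the subspaces between $R$ and $k[[t]]$ are
\[
I=k+k(t+\theta t^2)+t^3k[[t]],\qquad\theta\in k .
\]
Take $A=k[[\varepsilon]]$ and $\lambda=1+\varepsilon$. Since $\varphi_\lambda(t+\theta t^2)=\lambda(t+\lambda\theta t^2)$,
\[
\varphi_\lambda(I_A)=A+A(t+\lambda\theta t^2)+t^3A[[t]],
\]
which differs from $I_A$ when $\theta\neq0$. But it is a multiple of $I_A$. Try $u=1+ft+gt^2$. The condition $u\cdot1\in\varphi_\lambda(I_A)$ says $g=\lambda\theta f$, and since $u(t+\theta t^2)\equiv t+(f+\theta)t^2$ modulo $t^3$, the condition $u(t+\theta t^2)\in\varphi_\lambda(I_A)$ says $f=-\theta(1-\lambda)$. With these values $uI_A$ contains $t^3A[[t]]$, then $t+\lambda\theta t^2$, then $1=u-f(t+\lambda\theta t^2)$; so $\varphi_\lambda(I_A)=uI_A$.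

Now compare with \eqref{eq:coboundary}. For $z=1+at$ we have $z\varphi_\lambda(z)^{-1}\equiv1+a(1-\lambda)t$ modulo $t^2$. The coefficient $f$ has exactly this shape, and it tells us to take $a=-\theta$. Indeed $(1-\theta t)(t+\theta t^2)=t-\theta^2t^3$, so
\[
(1-\theta t)I=k(1-\theta t)+kt+t^3k[[t]]=(1,t).
\]
Thus for $c\le3$ every nonzero fractional ideal is isomorphic to a monomial one. By Example~\ref{ex:canonical}, $K$ has value set $\{-2,-1,1,2,\dots\}$, so $I\cong(1,t)\cong K$ is rigid. In general, rigidity will supply $u$, and the shape $f=a(1-\lambda^n)$ of its first coefficient will have to be proved.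
\end{example}

For $c=4$ the multiplier $u$ need not exist. The next proposition also shows that in Theorem~\ref{thm:main} the hypothesis on $\operatorname{Ext}^1$ cannot be replaced by the other half of the semidualizing condition, bijectivity of the homothety map.

\begin{proposition}\label{prop:four}
Let $k$ be any field, $H=\langle4,5,6,7\rangle$, and
\[
J_\theta=(1,t+\theta t^3)=k+k(t+\theta t^3)+t^4k[[t]],\qquad\theta\in k.
\]
Then $B(J_\theta)=R$ for all $\theta$, and the $J_\theta$ are pairwise non-isomorphic. For $\theta\neq0$, for instance for $J_1=(1,t+t^3)$, the ideal $J_\theta$ is not isomorphic to a monomial ideal.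
\end{proposition}

\begin{proof}
We compute over any $k$-algebra $A$, for use in Remark~\ref{rem:choice}. For $\theta\in A$ put $J_{\theta,A}=A+A(t+\theta t^3)+t^4A[[t]]$. We claim that for $x=\sum x_it^i\in A[[t]]$ and $\theta,\theta'\in A$,
\begin{equation}\label{eq:four}
xJ_{\theta,A}\subseteq J_{\theta',A}\iff x_1=x_2=x_3=0\ \text{ and }\ (\theta-\theta')x_0=0 .
\end{equation}
The left side means that $x\cdot1$ and $x(t+\theta t^3)$ lie in $J_{\theta',A}$. The first condition says $x_2=0$ and $x_3=\theta'x_1$. Since $x(t+\theta t^3)\equiv x_0t+x_1t^2+(x_2+\theta x_0)t^3$ modulo $t^4$, the second says $x_1=0$ and $x_2+\theta x_0=\theta'x_0$. Together these are the right side.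

Take $A=k$. For $\theta=\theta'$, \eqref{eq:four} gives $B(J_\theta)=k+t^4k[[t]]=R$. An isomorphism $J_\theta\cong J_{\theta'}$ is multiplication by some $x$ with $v(x)=0$ (Lemma~\ref{lem:maps}), so $x_0\neq0$ and $\theta=\theta'$. Finally, $v(J_\theta)=\{0,1,4,5,\dots\}=v(J_0)$ and $J_0$ is monomial. A monomial ideal isomorphic to $J_\theta$ has a translate of this value set, so it is $t^sJ_0$ by Lemma~\ref{lem:monomial}, and $\theta=0$.
\end{proof}

\begin{remark}[The choice of $A$ and $\lambda$]\label{rem:choice}
For $\theta\in k^\ast$ we have $\varphi_\lambda(J_{\theta,A})=J_{\lambda^2\theta,A}$. By \eqref{eq:four}, this is $uJ_{\theta,A}$ for a unit $u$ of $A[[t]]$ if and only if $\lambda^2=1$. So the scalars $\lambda\in k^\ast$ fail to detect that $J_\theta$ is not monomial when $k=\mathbb{F}_2$ or $\mathbb{F}_3$, and first-order rescaling, with $A=k[\varepsilon]/(\varepsilon^2)$ and $\lambda=1+\varepsilon$, fails in characteristic $2$. Over $A=k[[\varepsilon]]$ we have $\lambda^2-1=2\varepsilon+\varepsilon^2\neq0$ in every characteristic. We use $k[[\varepsilon]]$ rather than $k[\lambda,\lambda^{-1}]$ because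 it is local, which makes Nakayama's lemma available in Section~\ref{sec:rigid}.
\end{remark}

\section{Invariant ideals are monomial}\label{sec:invariant}

To pass between coefficients in $A$ and in $k$, we describe $I_A$ by linear equations over $k$. The underlying fact is the following.

\begin{quote}
(L) The solutions in $A^c$ of a homogeneous linear system with coefficients in $k$ are the $A$-span of its solutions in $k^c$.
\end{quote}
This holds because $A$ is a free $k$-module, so $-\otimes_kA$ preserves kernels.

Let $I$ be normalized, and let $I^\perp$ be the space of $k$-linear functionals $\ell:k[[t]]\to k$ that vanish on $I$. Such an $\ell$ kills $t^ck[[t]]$, so $\ell(\sum w_it^i)=\sum_{i<c}\ell(t^i)w_i$, and the same formula defines an $A$-linear map $\ell:A[[t]]\to A$. A subspace of $k[[t]]/t^ck[[t]]$ is the common kernel of the functionals vanishing on it, so (L) gives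
\begin{equation}\label{eq:perp}
I_A=\{x\in A[[t]]:\ell(x)=0\text{ for all }\ell\in I^\perp\}.
\end{equation}

From now on $A=k[[\varepsilon]]$ and $\lambda=1+\varepsilon$, unless a statement says otherwise. An element of $A[[t]]$ can be written $\sum_jx_j\varepsilon^j$ with $x_j\in k[[t]]$, and $\ell(\sum x_j\varepsilon^j)=\sum\ell(x_j)\varepsilon^j$. So \eqref{eq:perp} says that $I_A=I[[\varepsilon]]$, the set of series in $\varepsilon$ with coefficients in $I$; in particular $R_A=R[[\varepsilon]]$. If $I=(y_1,\dots,y_q)$, then writing each $x_j$ as an $R$-combination of the $y_i$ shows that $I_A=\sum R_Ay_i=R_A\cdot I$.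

\begin{lemma}\label{lem:invariant}
Let $I$ be a normalized fractional ideal with $\varphi_\lambda(I_A)\subseteq I_A$. Then $I$ is monomial.
\end{lemma}

\begin{proof}
Let $w=\sum w_it^i\in I$ and $\ell\in I^\perp$. Since $\varphi_\lambda(w)\in I_A$,
\[
\sum_{i<c}\ell(t^i)w_i\,(1+\varepsilon)^i=0\quad\text{in }k[[\varepsilon]].
\]
The polynomials $(1+\varepsilon)^i$ have distinct degrees, so they are linearly independent over $k$ in every characteristic, and $\ell(w_it^i)=0$ for each $i<c$. As $\ell$ is arbitrary, $w_it^i\in I$ for $i<c$; for $i\ge c$ this holds because $t^ck[[t]]\subseteq I$. This is condition (ii) of Lemma~\ref{lem:monomial}.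
\end{proof}

\section{A rigid ideal is isomorphic to its rescaling}\label{sec:rigid}

The module $L=\varphi_\lambda(I_A)$ is a family over $k[[\varepsilon]]$ that specializes to $I$ at $\varepsilon=0$. Rigidity concerns first-order families, while we need $L\cong I_A$ to all orders in $\varepsilon$. Instead of lifting an isomorphism order by order, we show at once that $\operatorname{Ext}^1_R(I,L)=0$, so that the projection $L\to I$ splits. The tool is Nakayama's lemma: if $M$ is a finitely generated module over a local ring, $\varepsilon$ lies in the maximal ideal, and $M=N+\varepsilon M$ for a submodule $N$, then $M=N$. We apply it over $R_A=R[[\varepsilon]]$, which is Noetherian and local with maximal ideal generated by $\mathfrak{m}$ and $\varepsilon$. To recognize the splitting as a multiplication, we need a version of Lemma~\ref{lem:maps} with target $A[[t]]$.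

\begin{lemma}\label{lem:linear}
Let $I$ be normalized with unit $e\in I$, and let $\psi:I\to A[[t]]$ be $R$-linear. Then $\psi(y)=uy$ for all $y\in I$, where $u=e^{-1}\psi(e)\in A[[t]]$.
\end{lemma}

\begin{proof}
Both $t^cy$ and $t^ce$ lie in $R$, so $t^cy\,\psi(e)=\psi(t^cye)=t^ce\,\psi(y)$. Cancel $t^c$ and divide by $e$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $I$ be a normalized fractional ideal with $\operatorname{Ext}^1_R(I,I)=0$. Then $\varphi_\lambda(I_A)=uI_A$ for some $u\in1+tA[[t]]$.
\end{proposition}

\begin{proof}
Put $L=\varphi_\lambda(I_A)$. Since $\varphi_\lambda(R_A)=R_A$ and $I_A=\sum R_Ay_i$, we have $L=\sum R_A\varphi_\lambda(y_i)$, a finitely generated $R_A$-module. This is where it matters that $R$ itself is monomial.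

Let $\pi:A[[t]]\to k[[t]]$ be the map $\varepsilon\mapsto0$, with kernel $\varepsilon A[[t]]$. It is $R$-linear, and $\pi\varphi_\lambda=\pi$ because $\lambda\mapsto1$. Hence $\pi(L)=\pi(I_A)=I$. From $I_A=I[[\varepsilon]]$ we get $I_A\cap\varepsilon A[[t]]=\varepsilon I_A$, and applying the $A$-linear automorphism $\varphi_\lambda$ gives $L\cap\ker\pi=\varepsilon L$. So there is an exact sequence of $R$-modules
\[
0\longrightarrow L\xrightarrow{\ \varepsilon\ }L\xrightarrow{\ \pi\ }I\longrightarrow0 .
\]

Put $E=\operatorname{Ext}^1_R(I,L)$. The module $L$ is not finitely generated over $R$, but $E$ carries more structure. Compute it from a resolution of $I$ by free modules $R^{b_i}$ of finite rank. Then $E$ is a cohomology module of a complex with terms $L^{b_i}$ whose maps are matrices over $R$, hence $R_A$-linear. So $E$ is a finitely generated $R_A$-module, and the map that $\varepsilon:L\to L$ induces on $E$ is multiplication by $\varepsilon$. The long exact sequence contains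
\[
\operatorname{Hom}_R(I,L)\xrightarrow{\ \pi\circ\ }\operatorname{Hom}_R(I,I)\longrightarrow E\xrightarrow{\ \varepsilon\ }E\longrightarrow\operatorname{Ext}^1_R(I,I).
\]
The last term is $0$; this is the only use of rigidity in the proof of Theorem~\ref{thm:main}. So $E=\varepsilon E$, and $E=0$ by Nakayama's lemma. Hence there is an $R$-linear map $\psi:I\to L$ with $\pi\psi=\mathrm{id}_I$.

By Lemma~\ref{lem:linear}, $\psi$ is multiplication by $u_0=e^{-1}\psi(e)$, and $\pi(u_0)=e^{-1}e=1$. We have $u_0I_A=R_A\cdot u_0I\subseteq L$. For $x\in L$, the element $x-u_0\pi(x)$ lies in $L\cap\ker\pi=\varepsilon L$. So $L=u_0I_A+\varepsilon L$, and $L=u_0I_A$ by Nakayama's lemma. The constant term $\gamma\in A$ of $u_0$ is $1$ modulo $\varepsilon$, hence a unit of $A$, and $\gamma I_A=I_A$. Take $u=\gamma^{-1}u_0$.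
\end{proof}

\section{Removing the multiplier}\label{sec:remove}

Suppose $\varphi_\lambda(I_A)=uI_A$. In view of \eqref{eq:coboundary}, we want to show that $u$ may be taken of the form $z\varphi_\lambda(z)^{-1}$ with $z$ free of $\varepsilon$. There are two obstacles.

The first is that $u$ is not unique: it may be multiplied by any unit that maps $I_A$ onto itself. For $I=k[[t]]$, every $u\in1+tA[[t]]$ works, and its coefficients satisfy no relation at all. The next lemma describes this ambiguity.

\begin{lemma}\label{lem:mult}
Let $I$ be normalized, $B=B(I)$, and $A'$ any commutative $k$-algebra. Then $\{x\in A'[[t]]:xI_{A'}\subseteq I_{A'}\}=B_{A'}$.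
\end{lemma}

\begin{proof}
Multiplication by $x=\sum x_it^i$ is $A'$-linear and preserves $t^cA'[[t]]$. By \eqref{eq:perp}, which holds for every $k$-algebra, $xI_{A'}\subseteq I_{A'}$ if and only if
\[
\ell(xy)=\sum_{i<c}\ell(t^iy)\,x_i=0\qquad\text{for all }\ell\in I^\perp,\ y\in I .
\]
This is a homogeneous linear system over $k$ in $x_0,\dots,x_{c-1}$, and its solutions in $k^c$ describe $B/t^ck[[t]]$. Apply (L).
\end{proof}

The second obstacle is that, where $u$ is not ambiguous, its first coefficient $f$ is a priori an arbitrary series in $\varepsilon$, while $z=1+at^n$ can only produce $a(1-\lambda^n)$. The constraint on $f$ comes from the fact that two rescalings commute. To use it we need two independent parameters, so we transport the equation $\varphi_\lambda(I_A)=uI_A$ to a larger coefficient ring.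

\begin{lemma}\label{lem:base}
Let $\alpha:A\to A'$ be a homomorphism of $k$-algebras, extended coefficientwise to $A[[t]]\to A'[[t]]$. If $\varphi_\lambda(I_A)=uI_A$ with $u\in A[[t]]^\ast$, then $\varphi_{\alpha(\lambda)}(I_{A'})=\alpha(u)I_{A'}$.
\end{lemma}

\begin{proof}
Note that $\alpha$ fixes $k[[t]]$, that $\alpha(I_A)\subseteq I_{A'}$, and that $\alpha\varphi_\lambda=\varphi_{\alpha(\lambda)}\alpha$. The two sides of the claim are the $A'$-modules spanned by $t^cA'[[t]]$ together with the elements $\varphi_{\alpha(\lambda)}(y)$, respectively $\alpha(u)y$, for $y\in I$. Now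
$\varphi_{\alpha(\lambda)}(y)=\alpha(\varphi_\lambda(y))\in\alpha(uI_A)\subseteq\alpha(u)I_{A'}$, and
$\alpha(u)y=\alpha(uy)\in\alpha(\varphi_\lambda(I_A))\subseteq\varphi_{\alpha(\lambda)}(I_{A'})$.
\end{proof}

Fix $n\ge1$. For $x$ in the multiplicative group $1+t^nA'[[t]]$ let $[x]\in A'$ be the coefficient of $t^n$. Then
\begin{equation}\label{eq:leading}
[xy]=[x]+[y],\qquad[x^{-1}]=-[x],\qquad[\varphi_\mu(x)]=\mu^n[x],
\end{equation}
and $[x]=0$ means $x\in1+t^{n+1}A'[[t]]$.

\begin{lemma}\label{lem:step}
Let $I$ be normalized, $n\ge1$, and $u\in1+t^nA[[t]]$ with $\varphi_\lambda(I_A)=uI_A$. Then there are $z=1+at^n$ with $a\in k$ and $u'\in1+t^{n+1}A[[t]]$ such that $\varphi_\lambda((zI)_A)=u'\,(zI)_A$.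
\end{lemma}

\begin{proof}
\emph{The ring $B=B(I)$ is monomial.} Although $\varphi_\lambda$ moves $I_A$, it does not move the multipliers of $I_A$. If $x\in B_A$, then $xI_A\subseteq I_A$ by Lemma~\ref{lem:mult}; applying $\varphi_\lambda$ gives $\varphi_\lambda(x)uI_A\subseteq uI_A$, so $\varphi_\lambda(x)I_A\subseteq I_A$ and $\varphi_\lambda(x)\in B_A$. By Lemma~\ref{lem:invariant}, $B=k[[H']]$ with $H'=v(B)$, and $H'$ is closed under addition because $B$ is a ring. So for every $k$-algebra $A'$, the series that map $I_{A'}$ into itself are those in $A'[[H']]$.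

Write $f=f(\varepsilon)=[u]\in k[[\varepsilon]]$.

\emph{Case $n\in H'$: the coefficient $f$ is absorbed by the ambiguity of $u$.} Both $1+ft^n$ and its inverse $\sum_i(-f)^it^{in}$ lie in $A[[H']]$, so $(1+ft^n)^{-1}I_A=I_A$. Take $z=1$ and $u'=u(1+ft^n)^{-1}$; then $[u']=0$ by \eqref{eq:leading}.

\emph{Case $n\notin H'$: the coefficient $f$ is forced.} Let $A'=k[[\varepsilon,\delta]]$, $\mu=1+\delta$ and $I'=I_{A'}$. Apply Lemma~\ref{lem:base} to the maps $A\to A'$ given by $\varepsilon\mapsto\varepsilon$ and $\varepsilon\mapsto\delta$. With $u_1,u_2$ the images of $u$, we get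
\[
\varphi_\lambda(I')=u_1I',\qquad\varphi_\mu(I')=u_2I',\qquad[u_1]=f(\varepsilon),\qquad[u_2]=f(\delta).
\]
Compose the two rescalings in both orders:
\[
\varphi_\lambda(u_2)\,u_1I'=\varphi_\lambda(u_2I')=\varphi_\lambda\varphi_\mu(I')=\varphi_\mu\varphi_\lambda(I')=\varphi_\mu(u_1I')=\varphi_\mu(u_1)\,u_2I'.
\]
So $w=\varphi_\lambda(u_2)\,u_1\,\varphi_\mu(u_1)^{-1}u_2^{-1}$ satisfies $wI'=I'$, and $w\in A'[[H']]$. Since $n\notin H'$, we have $[w]=0$, and \eqref{eq:leading} turns this into
\[
\lambda^nf(\delta)+f(\varepsilon)-\mu^nf(\varepsilon)-f(\delta)=0,\qquad\text{that is,}\qquad f(\varepsilon)\,(1-\mu^n)=f(\delta)\,(1-\lambda^n).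
\]
Compare the coefficients of $\delta^n$. In $1-\mu^n=1-(1+\delta)^n$ this coefficient is $-1$. (The coefficient of $\delta$ is $-n$, which vanishes when the characteristic divides $n$.) Writing $f=\sum f_j\varepsilon^j$, we get $-f(\varepsilon)=f_n(1-\lambda^n)$, so
\[
f=a(1-\lambda^n)\qquad\text{with }a=-f_n\in k .
\]
Put $z=1+at^n$ and $u'=\varphi_\lambda(z)\,u\,z^{-1}$. Then $\varphi_\lambda(zI_A)=\varphi_\lambda(z)\,uI_A=u'zI_A$, and $[u']=a\lambda^n+f-a=0$.
\end{proof}

In Example~\ref{ex:three} we have $n=1\notin H'$ and $f=\theta\varepsilon$, so the proof returns $a=-\theta$.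

\begin{remark}
In the second case, the map $\varepsilon\mapsto\varepsilon+\delta+\varepsilon\delta$ sends $\lambda$ to $\lambda\mu$, and comparing $\varphi_{\lambda\mu}(I')$ with $\varphi_\lambda\varphi_\mu(I')$ in the same way gives the cocycle identity $f(\varepsilon+\delta+\varepsilon\delta)=\lambda^nf(\delta)+f(\varepsilon)$. The series $a(1-\lambda^n)$ are the coboundaries. The proof uses only the symmetry in $\varepsilon,\delta$ of the right side of this identity.
\end{remark}

\begin{proposition}\label{prop:straighten}
Let $I$ be a normalized fractional ideal with $\varphi_\lambda(I_A)=uI_A$ for some $u\in1+tA[[t]]$. Then $zI$ is monomial for some $z\in1+tk[[t]]$.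
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:step} for $n=1,\dots,c-1$, each time to the normalized ideal produced by the previous step. This gives $z\in1+tk[[t]]$ and $u'\in1+t^cA[[t]]$ such that $J=zI$ satisfies $\varphi_\lambda(J_A)=u'J_A$. For $x\in J_A$ we have $u'x-x\in t^cA[[t]]\subseteq J_A$, so $\varphi_\lambda(J_A)\subseteq J_A$. By Lemma~\ref{lem:invariant}, $J$ is monomial.
\end{proof}

\section{The main theorem and an exact criterion}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:sd}]
Let $s=\min v(I)$. The ideal $t^{-s}I\cong I$ is normalized and rigid. Propositions~\ref{prop:rigid} and~\ref{prop:straighten} give $z_0\in1+tk[[t]]$ such that $z_0t^{-s}I$ is monomial. Put $z=z_0t^{-s}$ and use conditions (iii) and (i) of Lemma~\ref{lem:monomial}. For the corollary, a semidualizing module is isomorphic to a nonzero fractional ideal by Lemma~\ref{lem:sd}, and it is rigid by definition.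
\end{proof}

Rigidity is sufficient for being monomial but not necessary. Let $H=\langle2,3\rangle$ and $I=k[[t]]=(1,t)$. The kernel of $R^2\to I$, $(r,r')\mapsto r+r't$, is isomorphic to $\{r'\in R:r't\in R\}=t^2k[[t]]\cong I$. The resulting sequence $0\to I\to R^2\to I\to0$ does not split: otherwise $I$ would be projective of rank one over a local ring, hence principal, and then $B(I)=R\neq k[[t]]$. So $\operatorname{Ext}^1_R(I,I)\neq0$. The exact condition is the conclusion that Section~\ref{sec:rigid} draws from rigidity.

\begin{theorem}\label{thm:criterion}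
A normalized fractional ideal $I$ of $R=k[[H]]$ is isomorphic to a monomial fractional ideal if and only if $\varphi_{1+\varepsilon}(I[[\varepsilon]])\cong I[[\varepsilon]]$ as $R[[\varepsilon]]$-modules.
\end{theorem}

\begin{proof}
Suppose $I$ is isomorphic to a monomial ideal. By Lemma~\ref{lem:maps} that ideal is $t^szI$ with $z\in k[[t]]^\ast$, so $zI$ is monomial. By \eqref{eq:coboundary}, $\varphi_\lambda(I_A)$ is $I_A$ times a unit of $A[[t]]$, and multiplication by this unit is an isomorphism.

Conversely, let $\psi:I_A\to\varphi_\lambda(I_A)$ be an isomorphism of $R_A$-modules. By Lemma~\ref{lem:linear}, $\psi$ agrees on $I$ with multiplication by some $u_0\in A[[t]]$, and then on all of $I_A=R_A\cdot I$. Thus $\varphi_\lambda(I_A)=u_0I_A$. In particular $u_0$ divides the unit $\varphi_\lambda(e)$ in $A[[t]]$, so $u_0$ is a unit, and its constant term $\gamma$ is a unit of $A$. Apply Proposition~\ref{prop:straighten} with $u=\gamma^{-1}u_0$.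
\end{proof}

\section{Classification by value sets}\label{sec:values}

The ideals $J_\theta$ of Proposition~\ref{prop:four} all have the same value set, so in general the value set does not determine the isomorphism class. For rigid ideals it does.

\begin{corollary}\label{cor:values}
Two nonzero fractional ideals $I$, $J$ of $R=k[[H]]$ with $\operatorname{Ext}^1_R(I,I)=0=\operatorname{Ext}^1_R(J,J)$ are isomorphic if and only if their value sets agree up to translation. There are at most $2^{|\mathbb{N}\setminus H|}$ isomorphism classes of such ideals.
\end{corollary}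

\begin{proof}
Put $\Delta(I)=v(I)-\min v(I)$. By Lemma~\ref{lem:maps}, isomorphic ideals have the same $\Delta$. If $I$ is rigid, Theorem~\ref{thm:main} gives $zI=k[[v(zI)]]$, and $v(zI)$ is a translate of $\Delta(I)$, so
\begin{equation}\label{eq:normalform}
I\cong k[[\Delta(I)]].
\end{equation}
Hence $\Delta(I)$ determines the class of $I$. Since $\Delta(I)$ is an $H$-set with minimum $0$, we have $H\subseteq\Delta(I)\subseteq\mathbb{N}$, which leaves at most $2^{|\mathbb{N}\setminus H|}$ possibilities.
\end{proof}

The normal form $k[[\Delta]]$ makes sense over every field, so the classifications over different fields can be compared. We use three standard facts. A torsion-free module over a discrete valuation ring is flat. A flat local homomorphism of local rings is faithfully flat, so tensoring along it detects zero modules and isomorphisms. If $R_0\to R$ is a flat homomorphism of Noetherian rings and $M$ is a finitely generated $R_0$-module, then $\operatorname{Ext}^i_{R_0}(M,M)\otimes_{R_0}R\cong\operatorname{Ext}^i_R(M\otimes_{R_0}R,M\otimes_{R_0}R)$ for all $i\ge0$, and for $i=0$ this carries the homothety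 map of $M$ to that of $M\otimes_{R_0}R$.

\begin{theorem}\label{thm:class}
Fix a numerical semigroup $H$. For a field $k$ of characteristic $p\ge0$, the map $I\mapsto v(I)-\min v(I)$ is a bijection from the isomorphism classes of semidualizing $k[[H]]$-modules onto a finite set $\mathrm{SD}_p(H)$ of sets $\Delta$ with $\Delta+H\subseteq\Delta$ and $H\subseteq\Delta\subseteq\mathbb{N}$. The set $\mathrm{SD}_p(H)$ depends only on $H$ and $p$.
\end{theorem}

\begin{proof}
Here each class is represented by a fractional ideal $I$, by Lemma~\ref{lem:sd}. The map is well defined and injective with finite image by Corollary~\ref{cor:values}. Its image consists of the $H$-sets $\Delta$ with $H\subseteq\Delta\subseteq\mathbb{N}$ for which $k[[\Delta]]$ is semidualizing: one inclusion is \eqref{eq:normalform}, and the other holds because $v(k[[\Delta]])=\Delta$ has minimum $0$.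

Let $k_0\subseteq k$ be the prime field, which depends only on $p$. It suffices to show that $k[[\Delta]]$ is semidualizing over $R=k[[H]]$ if and only if $k_0[[\Delta]]$ is semidualizing over $R_0=k_0[[H]]$. Put $S_0=k_0[[t^m]]$ and $S=k[[t^m]]$. The bases in \eqref{eq:basis} do not depend on the field, so the multiplication maps
\[
R_0\otimes_{S_0}S\to R,\qquad k_0[[\Delta]]\otimes_{S_0}S\to k[[\Delta]]
\]
send $S$-bases to $S$-bases and are bijective. Therefore
\[
k_0[[\Delta]]\otimes_{R_0}R\cong k_0[[\Delta]]\otimes_{S_0}S\cong k[[\Delta]].
\]
The domain $S$ is torsion-free over the discrete valuation ring $S_0$, hence flat, so its base change $R_0\to R$ is flat. This map is local, hence faithfully flat. By the facts recalled above, the homothety map of $k[[\Delta]]$ is bijective if and only if that of $k_0[[\Delta]]$ is, and $\operatorname{Ext}^i_R(k[[\Delta]],k[[\Delta]])=0$ if and only if $\operatorname{Ext}^i_{R_0}(k_0[[\Delta]],k_0[[\Delta]])=0$.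
\end{proof}

\begin{thebibliography}{1}

\bibitem{CGK}
Ela Celikbas, Hugh Geller, Toshinori Kobayashi,
\emph{Semidualizing Modules over Numerical Semigroup Rings},
arXiv:2306.14989 (2023).

\end{thebibliography}
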